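\title{Faster than $1/N$: making the gradient small with relatively inexact gradients}

\begin{abstract}
We study first-order methods with fixed step sizes that may combine all past gradients of a smooth convex function, when each gradient is known only up to a relative error $\epsilon$. For every $\epsilon<1$ and every $0<\delta<\arccos(\epsilon)/\pi$ we give step sizes, independent of the number $N$ of iterations, for which the smallest squared gradient norm among the first $N$ iterates is $O(N^{-1-\delta})$. This proves the conjecture that memory beats the $O(1/N)$ rate of inexact gradient descent at the levels $\epsilon=0.1,\,0.3,\,0.5$. The method steps along a fractional sum of order $\delta$ of the past inexact gradients, and the proof combines convexity inequalities so that the errors pass through a unitary operator and are not amplified. Conversely, no step sizes beat the order $N^{-(2-\frac{2}{\pi}\arcsin\epsilon)}$, and none give convergence when $\epsilon\ge1$.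
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fix $L>0$, $R>0$ and a level of inexactness $\epsilon\ge0$. A function $f:\mathbb{R}^d\to\mathbb{R}$ is \emph{$L$-smooth} if it is differentiable and $\|\nabla f(x)-\nabla f(y)\|\le L\|x-y\|$ for all $x,y$. We consider all $L$-smooth convex functions, in any dimension $d$, that have a minimizer $x^*$, and all starting points $x_0$ with $f(x_0)-f(x^*)\le R$. At a point $x_i$ an oracle returns some vector $d_i$ with
\begin{equation}\label{eq:oracle}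
\|d_i-\nabla f(x_i)\|\le\epsilon\,\|\nabla f(x_i)\| ;
\end{equation}
such a $d_i$ is called \emph{admissible}. If $\epsilon<1$, an admissible $d_i$ makes an angle of at most $\arcsin\epsilon$ with the gradient. If $\epsilon\ge1$, the vector $d_i=0$ is admissible.

\emph{Full inexact gradient descent} (FIGD) with $N$ iterations and real step sizes $\alpha=\{\alpha_{i,k}\}$ is the method
\begin{equation}\label{eq:figd}
x_i=x_0-\sum_{k=0}^{i-1}\frac{\alpha_{i,k}}{L}\,d_k,\qquad i=1,\dots,N .
\end{equation}
Each iterate may use all past inexact gradients. The step sizes are fixed in advance: they may depend on $N,\epsilon,L,R$, but not on $f$, $x_0$ or the $d_i$. The worst-case value $W_N(\alpha,\epsilon)$ is the supremum of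
\[
\min_{1\le k\le N}\|\nabla f(x_k)\|^2
\]
over all such $f$ and $x_0$ and all admissible $d_i$; the errors are thus chosen by an adversary who knows the method.

The choice $\alpha_{i,k}=h$ gives ordinary inexact gradient descent $x_{i+1}=x_i-\frac hL d_i$, for which a suitable constant $h$ gives $W_N=O(LR/N)$. The question, posed in \cite{KHG}, is whether memory does better. The conjecture is that FIGD with optimized step sizes converges faster than $O(1/N)$; precisely, that for each $\epsilon\in\{0.1,\,0.3,\,0.5\}$ there are $\delta>0$ and $C>0$ such that for every $N\ge1$ some step sizes satisfy $W_N(\alpha,\epsilon)\le CLR/N^{1+\delta}$. We prove it for every $\epsilon<1$.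

\begin{theorem}\label{thm:upper}
Let $\epsilon\in[0,1)$ and $0<\delta<\frac{\arccos\epsilon}{\pi}$. There are step sizes $\alpha_{i,k}$, depending only on $(\epsilon,\delta)$ and not on $N,L,R$, and a constant $C=C(\epsilon,\delta)$, such that for all $N\ge1$
\[
W_N(\alpha,\epsilon)\le\frac{C\,L\,R}{N^{1+\delta}} .
\]
\end{theorem}

Since $\cos\frac\pi4>0.5$, the value $\delta=\frac14$ is allowed at all three levels, which settles the conjecture. The second theorem limits what any step sizes can do.

\begin{theorem}\label{thm:lower}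
Let $N\ge1$ and let $\alpha$ be any step sizes.
\begin{enumerate}
\item[(a)] If $\epsilon\in[0,1)$ and $\beta(\epsilon)=2-\frac2\pi\arcsin\epsilon$, then $W_N(\alpha,\epsilon)\ge\frac29\,LR\,(2N)^{-\beta(\epsilon)}$.
\item[(b)] If $\epsilon\ge1$, then $W_N(\alpha,\epsilon)\ge2LR$.
\end{enumerate}
\end{theorem}

Hence a rate faster than $1/N$ is possible if and only if $\epsilon<1$. For $\epsilon<1$, call \emph{best exponent} the supremum of the $\rho$ for which there is a constant $C$ such that, for every $N$, some step sizes give $W_N\le CLR\,N^{-\rho}$. As $1+\frac{\arccos\epsilon}\pi=\frac32-\frac{\arcsin\epsilon}\pi$, the two theorems place the best exponent in the interval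
\[
\Big[\,\tfrac32-\tfrac{\arcsin\epsilon}{\pi},\ \ 2-\tfrac{2\arcsin\epsilon}{\pi}\,\Big],
\]
whose endpoints are about $1.468$ and $1.936$ for $\epsilon=0.1$, about $1.403$ and $1.806$ for $\epsilon=0.3$, and about $1.333$ and $1.667$ for $\epsilon=0.5$. In particular the exact-gradient rate $N^{-2}$ is impossible as soon as $\epsilon>0$. We do not determine the best exponent inside this interval.

\section{The $1/N$ barrier}\label{sec:barrier}

Replacing $f,R,d_i$ by $f/L,\,R/L,\,d_i/L$ leaves the iterates \eqref{eq:figd} unchanged and divides squared gradient norms by $L^2$. A bound $cR$ for $L=1$ thus becomes $L^2\cdot cR/L=cLR$, and \emph{we take $L=1$ in all proofs}. Along a run we write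
\[
f_t=f(x_t),\qquad g_t=\nabla f(x_t),\qquad v_t=x_t-x_{t+1},\qquad \Delta_t=g_{t+1}-g_t .
\]
All that we use about $f$ is the following inequality for convex $1$-smooth functions \cite[Theorem 2.1.5]{Nesterov}: for all $x,y$,
\begin{equation}\label{eq:nesterov}
f(x)\ge f(y)+\langle\nabla f(y),x-y\rangle+\tfrac12\|\nabla f(x)-\nabla f(y)\|^2 .
\end{equation}
Take $x=x_t$, $y=x_{t+1}$ and write $g_{t+1}=g_t+\Delta_t$; then take $x=x_n$, $y=x_t$ with $n>t$ and drop the square. This gives the \emph{smoothness} and \emph{convexity} inequalities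
\begin{align}
\langle g_t,v_t\rangle&\le f_t-f_{t+1}-\langle\Delta_t,v_t\rangle-\tfrac12\|\Delta_t\|^2, \tag{$\mathrm{S}_t$}\\
-\sum_{s=t}^{n-1}\langle g_t,v_s\rangle&\le f_n-f_t\qquad(t<n). \tag{$\mathrm{C}_{t,n}$}
\end{align}

\begin{example}[gradient descent]\label{ex:gd}
Let $\epsilon<1$ and $v_t=\gamma d_t$. The left side of $(\mathrm{S}_t)$ is at least $\gamma(1-\epsilon)\|g_t\|^2$, and the last two terms on the right are at most $\frac12\|v_t\|^2\le\frac12\gamma^2(1+\epsilon)^2\|g_t\|^2$. The gain is linear in $\gamma$ and the loss is quadratic. For $\gamma=(1-\epsilon)/(1+\epsilon)^2$ the loss is half the gain, and adding over $t$ gives $\frac12\gamma(1-\epsilon)\sum_t\|g_t\|^2\le R$. This is the rate $1/N$.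
\end{example}

To do better one must travel much farther along a constant gradient.

\begin{lemma}\label{lem:huber}
Let $\Lambda=\max\{0,\ \max_{1\le i\le N}\sum_{k<i}\alpha_{i,k}\}$. Then $W_N(\alpha,\epsilon)\ge\frac{2LR}{2\Lambda+1}$ for every $\epsilon\ge0$.
\end{lemma}

\begin{proof}
Let $\sigma^2=R/(\Lambda+\frac12)$. On $\mathbb{R}$ let $f(x)=\frac12x^2$ for $|x|\le\sigma$ and $f(x)=\sigma|x|-\frac12\sigma^2$ otherwise; $f$ is convex and $1$-smooth with minimum $0$. Take $x_0=(\Lambda+1)\sigma$, so that $f(x_0)=R$, and exact gradients. If $d_k=\sigma$ for all $k<i$, then $x_i\ge x_0-\Lambda\sigma=\sigma$ and $f'(x_i)=\sigma$. So all gradients equal $\sigma$.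
\end{proof}

For a constant step $h\le2$ we have $\Lambda\le2N$, so $W_N\ge2LR/(4N+1)$; for $h>2$ the function $\frac12x^2$ with exact gradients has $|x_i|=|1-h|^i|x_0|\ge|x_0|$, so $W_N\ge2LR$. Constant steps therefore cannot beat $1/N$, and the rate $N^{-1-\delta}$ needs $\Lambda$ of order at least $N^{1+\delta}$: when the oracle keeps returning the same vector, the steps must on average be $N^\delta$ times that vector. A method can do this by adding up many past $d_k$, but then it adds up the errors too. In the plane, let $g_t=(b,(-1)^t)$ and $d_t=(-b,(-1)^t)$ with $0<2b\le\epsilon$. Each $d_t$ satisfies \eqref{eq:oracle}, yet over an even number of steps the average of the $d_t$ is the negative of the average of the $g_t$, however small $\epsilon$ is. One might guess from this that a fixed relative error destroys any gain in the exponent. Theorem~\ref{thm:upper} says that it only reduces the gain.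

\section{The idea and the method}\label{sec:method}

Example~\ref{ex:gd} bounds $\sum_t\|g_t\|^2$. We want to bound $\sum_tp_t^2\|g_t\|^2$ with weights $p_t^2$ that grow like $t^\delta$. Putting growing weights on $(\mathrm{S}_t)$ alone destroys the telescoping of the function values; the inequalities $(\mathrm{C}_{t,n})$ restore it.

\subsection*{Two steps by hand}
Let $\rho\ge0$. In the sum $(1+\rho)(\mathrm{S}_0)+(1+\rho)(\mathrm{S}_1)+\rho\,(\mathrm{C}_{0,2})$ the function values give $(1+\rho)(f_0-f_2)+\rho(f_2-f_0)$, so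
\begin{equation}\label{eq:two}
\langle g_0,v_0\rangle-\rho\langle g_0,v_1\rangle+(1+\rho)\langle g_1,v_1\rangle\le f_0-f_2-(1+\rho)\sum_{t=0}^1\big(\langle\Delta_t,v_t\rangle+\tfrac12\|\Delta_t\|^2\big).
\end{equation}
The weight of $\langle g_1,v_1\rangle$ now exceeds $1$ while the budget is still $f_0-f_2\le R$. The price is the cross term $-\rho\langle g_0,v_1\rangle$, and the memory of the method is chosen to neutralize it. Fix $\delta\in(0,1)$, put $p_0=1$, $p_1=1+\frac\delta2$, $q_1=1-\frac\delta2$, and take $\rho=\delta/q_1$, so that $1+\rho=p_1/q_1$. With $G_t=p_tg_t$ and $D_t=p_td_t$, let the method be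
\[
v_0=\gamma y_0,\qquad v_1=\gamma q_1y_1,\qquad y_0=D_0,\qquad y_1=D_1+\delta D_0 .
\]
The left side of \eqref{eq:two} becomes $\gamma\big(\langle G_0,y_0-\delta y_1\rangle+\langle G_1,y_1\rangle\big)=\gamma\langle G,KD\rangle$, where
\[
K=T^{\top}T^{-1}=\begin{pmatrix}1-\delta^2&-\delta\\ \delta&1\end{pmatrix},\qquad T=\begin{pmatrix}1&0\\-\delta&1\end{pmatrix}.
\]
The off-diagonal part of $K$ is skew, so $\langle G,KG\rangle\ge(1-\delta^2)\|G\|^2$, and $\|K\|\le1+\delta$. The weights $p_t$ multiply $g_t$ and $d_t$ alike, so $\|D-G\|\le\epsilon\|G\|$. Hence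
\[
\langle G,KD\rangle\ge\big(1-\delta^2-(1+\delta)\epsilon\big)\|G\|^2=(1+\delta)(1-\delta-\epsilon)\big(\|g_0\|^2+p_1^2\|g_1\|^2\big).
\]
For $\delta<1-\epsilon$ we have gained the weight $p_1^2>1$ and changed only the factor in front. The task is to let the weights grow without bound while this factor stays above a positive constant.

\subsection*{Choosing the kernel}
Let $T$ be convolution with a kernel $c_0=1$, $c_j\le0$ $(j\ge1)$. Let the method be $y=T^{-1}D$, $v_s=\gamma q_sy_s$, and pair $g_t$ with $\sum_{s\ge t}m_{ts}v_s$, where $m_{ts}=p_tc_{s-t}/q_s$. The left side is again $\gamma\langle G,T^{\top}T^{-1}D\rangle$. Three requirements appear.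
\begin{enumerate}
\item[(i)] The function values telescope if $\sum_{t\le s}m_{ts}=1$, that is, $q=c*p$.
\item[(ii)] The error terms $\langle\Delta_t,v_t\rangle$ and $\|\Delta_t\|^2$ enter with weights of order $p_t/q_t$ and become $\gamma\langle p_t\Delta_t,y_t\rangle$ and $\|p_t\Delta_t\|^2/(p_tq_t)$. The second can absorb the first uniformly in $t$ if $p_tq_t\le1$.
\item[(iii)] On the Fourier side $T^{\top}T^{-1}$ is multiplication by $\overline{\hat c}/\hat c$, where $\hat c(\tau)=\sum_jc_je^{ij\tau}$. This has modulus one, so errors are not amplified at any frequency; we need its real part $\cos(2\arg\hat c)$ to stay above $\epsilon$.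
\end{enumerate}
If $p$ is nondecreasing, (i) gives $q_s\ge p_s\sum_jc_j$, and then (ii) gives $p_s^2\sum_jc_j\le1$. Unbounded weights thus force $\sum_jc_j\le0$. The simplest such kernel has generating function $1-z$, but $2\arg(1-e^{i\tau})=\tau-\pi$ fills $(-\pi,\pi)$ and (iii) fails. The kernel $(1-z)^\delta$ still vanishes at $z=1$, and its phase is $\delta$ times as large, so (iii) reads $\cos(\pi\delta)>\epsilon$. Equivalently $\pi\delta+\arcsin\epsilon<\frac\pi2$: the turn made by the operator and the turn made by the oracle add up to less than a right angle. Finally, if $p$ has generating function $(1-z)^{-1-\xi}$, then $p_t=\prod_{k\le t}(1+\frac\xi k)$ and $q_t=\prod_{k\le t}(1+\frac{\xi-\delta}k)$ have orders $t^{\xi}$ and $t^{\xi-\delta}$, and the largest $\xi$ compatible with (ii) is $\delta/2$.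

\subsection*{The method}
From now on fix $\epsilon,\delta$ as in Theorem~\ref{thm:upper}. Then
\[
0<\delta<\tfrac12,\qquad \kappa:=\cos(\pi\delta)-\epsilon\in(0,1).
\]
For real $\xi$ write $(1-z)^{-\xi}=\sum_{j\ge0}B_j(\xi)z^j$. The binomial series gives $B_0=1$ and $B_{j+1}(\xi)=\frac{j+\xi}{j+1}B_j(\xi)$, and multiplying generating functions gives $B(\xi)*B(\xi')=B(\xi+\xi')$. Set
\[
c=B(-\delta),\qquad a=B(\delta),\qquad p=B(1+\tfrac\delta2),\qquad q=B(1-\tfrac\delta2).
\]

\begin{lemma}\label{lem:seq}
\begin{enumerate}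
\item[(a)] $c*a=(1,0,0,\dots)$, and $\sum_{t=0}^sp_tc_{s-t}=q_s$ for all $s\ge0$.
\item[(b)] $c_0=1$, $c_1=-\delta$, $c_j<0$ for $j\ge1$, and $\sum_j|c_j|\le2$.
\item[(c)] $a_0=1$, the sequence $a$ is positive and decreasing, and $a_j\le(j+1)^{\delta-1}$.
\item[(d)] $q_t>0$, $\ p_tq_t\le1$, $\ p_t\ge(t+1)^{\delta/2}$, and $0\le p_t-p_{t-1}\le\frac{p_t}{4t}$ for $t\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) is the convolution rule. (b) The ratio $c_{j+1}/c_j=\frac{j-\delta}{j+1}$ is positive for $j\ge1$. The partial sums of $c$ form the sequence $c*B(1)=B(1-\delta)$, which is positive, so $\sum_{j=1}^n|c_j|<1$ for all $n$. (c) The ratio $\frac{j+\delta}{j+1}$ lies in $(0,1)$, and $a_j=\prod_{k=1}^j(1-\frac{1-\delta}k)$. The convex function $x\mapsto(1+x)^{\delta-1}$ lies above its tangent at $0$, so $1-\frac{1-\delta}k\le(\frac{k+1}k)^{\delta-1}$, and the product telescopes. (d) We have $p_t=\prod_{k=1}^t(1+\frac\delta{2k})$ and $q_t=\prod_{k=1}^t(1-\frac\delta{2k})$, so $p_tq_t=\prod_{k=1}^t(1-\frac{\delta^2}{4k^2})$.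 The concave function $x\mapsto(1+x)^{\delta/2}$ lies below its tangent at $0$, so $1+\frac\delta{2k}\ge(\frac{k+1}k)^{\delta/2}$. Last, $p_t-p_{t-1}=\frac\delta{2t}p_{t-1}$ and $\delta<\frac12$.
\end{proof}

With a constant $\gamma=\gamma(\epsilon,\delta)>0$ to be fixed in the proof of Proposition~\ref{prop:energy}, the method is
\begin{equation}\label{eq:method}
x_{s+1}=x_s-\gamma q_sy_s,\qquad y_s=\sum_{t=0}^sa_{s-t}\,p_td_t,
\end{equation}
that is, $\alpha_{i,k}=\gamma p_k\sum_{s=k}^{i-1}q_sa_{s-k}$. Convolution with $a=B(\delta)$ interpolates between the identity $B(0)$ and the partial sum $B(1)$, so $y$ is a fractional sum of order $\delta$ of the weighted inexact gradients. Setting $\delta=0$ in \eqref{eq:method} gives gradient descent, and the first two steps of \eqref{eq:method} are the ones computed above.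

\section{Proof of Theorem~\ref{thm:upper}}\label{sec:proof}

Fix a horizon $N\ge1$ and a run $x_0,\dots,x_N$ of \eqref{eq:method} with admissible $d_0,\dots,d_{N-1}$. For $0\le t<N$ put
\[
G_t=p_tg_t,\quad D_t=p_td_t,\quad H_t=p_t\Delta_t,\qquad \Gamma^2=\sum_{t=0}^{N-1}\|G_t\|^2,\quad \|H\|^2=\sum_{t=0}^{N-1}\|H_t\|^2 .
\]
The goal is $\Gamma^2\le2R/(\gamma\kappa)$. The next three lemmas hold for every $\gamma>0$ and correspond to (i), (iii) and (ii).

\subsection*{The weighted inequality}

\begin{lemma}\label{lem:weighted}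
\[
\gamma\sum_{t=0}^{N-1}\Big\langle G_t,\sum_{s=t}^{N-1}c_{s-t}y_s\Big\rangle\le R+2\gamma\Big|\sum_{t=0}^{N-1}\langle H_t,y_t\rangle\Big|-\|H\|^2 .
\]
\end{lemma}

\begin{proof}
Let $m_{ts}=p_tc_{s-t}/q_s$ for $0\le t\le s<N$. The inequality $(\mathrm{C}_{t,n})$ puts the coefficient $-1$ on $\langle g_t,v_s\rangle$ for all $s\in[t,n)$. So nonnegative combinations of the $(\mathrm{C}_{t,n})$, $n>t$, produce exactly the coefficients $-\omega(t,s)$ with $\omega(t,\cdot)$ nonnegative and nonincreasing on $[t,N)$. We want $-\omega(t,s)=m_{ts}$ for $s>t$. The diagonal value $\omega(t,t)$ is free, since $(\mathrm{S}_t)$ can compensate for it; we take it equal to $m_{tt}$, so that $\omega(t,s)=|m_{ts}|$ throughout, and we give $(\mathrm{S}_t)$ the weight $2m_{tt}$.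

We check monotonicity using $q_s/q_{s+1}=\frac{s+1}{s+1-\delta/2}$, which decreases in $s$. On the diagonal,
\[
\frac{\omega(t,t+1)}{\omega(t,t)}=\frac{\delta q_t}{q_{t+1}}\le\frac{\delta}{1-\delta/2}<1 ,
\]
because $\delta<\frac12$. For $s=t+j$ with $j\ge1$ we have $s\ge j$, hence
\[
\frac{\omega(t,s+1)}{\omega(t,s)}=\frac{j-\delta}{j+1}\cdot\frac{s+1}{s+1-\delta/2}\le\frac{j-\delta}{j+1}\cdot\frac{j+1}{j+1-\delta/2}=\frac{j-\delta}{j+1-\delta/2}<1 .
\]
So $\nu(t,n):=\omega(t,n-1)-\omega(t,n)$ for $t<n<N$ and $\nu(t,N):=\omega(t,N-1)$ are nonnegative, and $\sum_{n=s+1}^N\nu(t,n)=\omega(t,s)$ for $t\le s<N$.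

Add $2m_{tt}(\mathrm{S}_t)$ over $0\le t<N$ and $\nu(t,n)(\mathrm{C}_{t,n})$ over $0\le t<n\le N$. On the left, $\langle g_t,v_s\rangle$ receives the coefficient $-\omega(t,s)=m_{ts}$ if $s>t$ and $2m_{tt}-\omega(t,t)=m_{tt}$ if $s=t$. Since $m_{ts}v_s=\gamma p_tc_{s-t}y_s$, the left side is the one in the lemma. On the right, write $f_n-f_t=-\sum_{s=t}^{n-1}(f_s-f_{s+1})$. Then $f_s-f_{s+1}$ receives the coefficient
\[
2m_{ss}-\sum_{t\le s}\omega(t,s)=\sum_{t\le s}m_{ts}=1
\]
by Lemma~\ref{lem:seq}(a), and the function values add up to $f_0-f_N\le f_0-f(x^*)\le R$. The remaining terms come from $(\mathrm{S}_t)$: they are $-2m_{tt}\langle\Delta_t,v_t\rangle=-2\gamma\langle H_t,y_t\rangle$ and $-m_{tt}\|\Delta_t\|^2=-\|H_t\|^2/(p_tq_t)\le-\|H_t\|^2$.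
\end{proof}

\subsection*{The phase estimate}
On the finite window $[0,N)$ the matrix $T^{\top}T^{-1}$ need not be a contraction: for $N=2$ the second row of $K$ has length $\sqrt{1+\delta^2}$. The exact isometry lives on $\mathbb{Z}$. We therefore extend $y$ by zero, and extend $G$ beyond the window by the tail of $Ty$, so that the error remains supported in the window.

Recall that on $\ell^2=\ell^2(\mathbb{Z};\mathbb{C}^d)$ the map $Y\mapsto\widehat Y(\tau)=\sum_tY_te^{it\tau}$ is an isometry onto $L^2([0,2\pi],\frac{d\tau}{2\pi};\mathbb{C}^d)$, and that it turns convolution with a kernel $k\in\ell^1(\mathbb{Z})$ into multiplication by the \emph{symbol} $\sum_jk_je^{ij\tau}$.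

\begin{lemma}\label{lem:phase}
\[
\sum_{t=0}^{N-1}\Big\langle G_t,\sum_{s=t}^{N-1}c_{s-t}y_s\Big\rangle\ge\kappa\,\Gamma^2 .
\]
\end{lemma}

\begin{proof}
On $\ell^2$ let $(TY)_t=\sum_{j\ge0}c_jY_{t-j}$ and $(T^*Y)_t=\sum_{j\ge0}c_jY_{t+j}$. As $c\in\ell^1$, the series $\sum_jc_jz^j$ is continuous on the closed unit disc and equals there the principal power $(1-z)^\delta$; so the symbols of $T$ and $T^*$ are $(1-e^{i\tau})^\delta$ and $(1-e^{-i\tau})^\delta$. For $\tau\in(0,2\pi)$ we have $1-e^{i\tau}=2\sin\frac\tau2\;e^{i(\tau-\pi)/2}$, and therefore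
\[
(1-e^{-i\tau})^\delta=u(\tau)\,(1-e^{i\tau})^\delta,\qquad u(\tau)=e^{i\delta(\pi-\tau)},\qquad |u|=1,\quad\operatorname{Re}u\ge\cos(\pi\delta).
\]
Let $U$ be the operator that multiplies Fourier transforms by $u$. It is unitary, $T^*=UT$, and $\operatorname{Re}\langle X,UX\rangle=\frac1{2\pi}\int_0^{2\pi}\operatorname{Re}u\,\|\widehat X\|^2d\tau\ge\cos(\pi\delta)\|X\|^2$ for $X\in\ell^2$.

Let $Y_s=y_s$ for $0\le s<N$ and $Y_s=0$ otherwise. Then $(TY)_t=0$ for $t<0$, and $(TY)_t=D_t$ for $0\le t<N$, since $(TY)_t$ involves only $y_0,\dots,y_t$ and $c*a=(1,0,\dots)$. Define $X\in\ell^2$ by $X_t=0$ for $t<0$, $X_t=G_t$ for $0\le t<N$, $X_t=(TY)_t$ for $t\ge N$, and let $E=TY-X$. Then $E$ vanishes outside $[0,N)$, and inside $\|E_t\|=p_t\|d_t-g_t\|\le\epsilon\|X_t\|$ by \eqref{eq:oracle}. Hence $\|E\|\le\epsilon\|X\|$. Since $X_t=0$ for $t<0$ and $(T^*Y)_t=0$ for $t\ge N$, the left side of the lemma equals the real number $\langle X,T^*Y\rangle$, and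
\[
\langle X,T^*Y\rangle=\operatorname{Re}\langle X,UX\rangle+\operatorname{Re}\langle X,UE\rangle\ge(\cos\pi\delta-\epsilon)\|X\|^2\ge\kappa\Gamma^2 .\qedhere
\]
\end{proof}

\subsection*{The error term}
In Example~\ref{ex:gd} the cross term was absorbed into the square at a cost quadratic in $\gamma$. Here that would cost $\gamma^2\sum_t\|y_t\|^2$, which is not bounded by a constant times $\gamma^2\Gamma^2$: if all $D_t$ are equal, then $y_s=B_s(1+\delta)D_0$ grows like $s^\delta$. This growth is what makes the steps long. We split the kernel $a$ at an index $J$. The first $J$ terms have bounded sum and are treated as in gradient descent. The rest produces a slowly varying sequence, and we move the difference in $\Delta_t=g_{t+1}-g_t$ onto it by summation by parts.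

For an integer $J\ge1$ let $A_J=(\sum_{j\ge J}a_j^2)^{1/2}$ and $\eta_J=3A_J+4a_J$. By Lemma~\ref{lem:seq}(c) and $\delta<\frac12$,
\[
A_J^2\le\int_J^\infty x^{2\delta-2}dx=\frac{J^{2\delta-1}}{1-2\delta},
\]
so $\eta_J\to0$ as $J\to\infty$. We use Young's inequality $\|k*D\|_{\ell^2}\le\|k\|_{\ell^1}\|D\|_{\ell^2}$, which is the triangle inequality applied to the shifts of $D$.

\begin{lemma}\label{lem:error}
For every integer $J\ge1$,
\[
2\gamma\Big|\sum_{t=0}^{N-1}\langle H_t,y_t\rangle\Big|\le\|H\|^2+\gamma\Gamma^2\big[2\eta_J+8\gamma(J^2+A_J^2)\big].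
\]
\end{lemma}

\begin{proof}
Extend $D$ by zero outside $[0,N)$; then $\|D\|\le(1+\epsilon)\Gamma\le2\Gamma$. For $0\le t<N$ write $y_t=y'_t+y''_t$ with $y'_t=\sum_{j<J}a_jD_{t-j}$ and $y''_t=\sum_{j\ge J}a_jD_{t-j}$.

\emph{Near part.} As $\sum_{j<J}a_j\le J$, Young's inequality gives $\|y'\|\le2J\Gamma$, and
\[
2\gamma\Big|\sum_t\langle H_t,y'_t\rangle\Big|\le4\gamma J\Gamma\|H\|\le\tfrac12\|H\|^2+8\gamma^2J^2\Gamma^2 .
\]

\emph{Far part.} We have $y''_t=0$ for $t<J$, and $\|y''_t\|\le A_J\|D\|\le2A_J\Gamma$ for all $t$ by Cauchy--Schwarz. Write $\langle H_t,y''_t\rangle=\langle g_{t+1}-g_t,p_ty''_t\rangle$ and sum by parts, using $y''_0=0$: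
\[
\sum_{t=0}^{N-1}\langle H_t,y''_t\rangle=\langle p_{N-1}g_N,y''_{N-1}\rangle-\sum_{t=1}^{N-1}\langle G_t,y''_t-y''_{t-1}\rangle-\sum_{t=1}^{N-1}(p_t-p_{t-1})\langle g_t,y''_{t-1}\rangle .
\]
In the first term, $g_N$ is not counted in $\Gamma$, but $p_{N-1}g_N=G_{N-1}+H_{N-1}$ has norm at most $\Gamma+\|H\|$; the term is at most $2A_J\Gamma(\Gamma+\|H\|)$ in absolute value. In the second, $y''_t-y''_{t-1}=a_JD_{t-J}+\sum_{j>J}(a_j-a_{j-1})D_{t-j}$. As $a$ decreases to $0$, this kernel has $\ell^1$-norm $2a_J$, and the term is at most $\Gamma\cdot2a_J\cdot2\Gamma=4a_J\Gamma^2$. In the third, only $t\ge J+1\ge2$ contribute; by Lemma~\ref{lem:seq}(d) and Cauchy--Schwarz it is at most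
\[
2A_J\Gamma\sum_{t=2}^{N-1}\frac{\|G_t\|}{4t}\le\tfrac12A_J\Gamma^2\Big(\sum_{t\ge2}t^{-2}\Big)^{1/2}\le\tfrac12A_J\Gamma^2 .
\]
The three bounds add up to at most $\eta_J\Gamma^2+2A_J\Gamma\|H\|$, so
\[
2\gamma\Big|\sum_t\langle H_t,y''_t\rangle\Big|\le2\gamma\eta_J\Gamma^2+4\gamma A_J\Gamma\|H\|\le2\gamma\eta_J\Gamma^2+\tfrac12\|H\|^2+8\gamma^2A_J^2\Gamma^2 .
\]
Adding the two parts gives the lemma.
\end{proof}

\subsection*{Conclusion}

\begin{proposition}\label{prop:energy}
There is $\gamma=\gamma(\epsilon,\delta)>0$ such that $\Gamma^2\le\frac{2R}{\gamma\kappa}$ for every horizon $N\ge1$ and every admissible run.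
\end{proposition}

\begin{proof}
When Lemmas~\ref{lem:phase} and~\ref{lem:error} are inserted into Lemma~\ref{lem:weighted}, the terms $\|H\|^2$ cancel:
\[
\gamma\kappa\Gamma^2\le R+\gamma\Gamma^2\big[2\eta_J+8\gamma(J^2+A_J^2)\big].
\]
The loss $2\gamma\eta_J\Gamma^2$ is linear in $\gamma$, like the gain, so it must be made small through $J$. Fix $J$ with $\eta_J\le\kappa/8$, which implies $A_J\le1$, and then $\gamma>0$ with $8\gamma(J^2+1)\le\kappa/4$. Both depend only on $(\epsilon,\delta)$, and the bracket is at most $\kappa/2$.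
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
The proposition with horizon $N$ does not see $g_N$. Since the step sizes do not depend on the horizon, we can extend an admissible $N$-step run by one step with $d_N=g_N$, which is admissible. The proposition with horizon $N+1$ gives $\sum_{t=1}^Np_t^2\|g_t\|^2\le\frac{2R}{\gamma\kappa}$. By Lemma~\ref{lem:seq}(d), $\sum_{t=1}^Np_t^2\ge\sum_{t=1}^Nt^\delta\ge\int_0^Nx^\delta dx=\frac{N^{1+\delta}}{1+\delta}$. Therefore
\[
\min_{1\le k\le N}\|g_k\|^2\le\frac{2(1+\delta)R}{\gamma\kappa\,N^{1+\delta}}\le\frac{3}{\gamma\kappa}\cdot\frac{R}{N^{1+\delta}},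
\]
and the theorem holds with $C=3/(\gamma\kappa)$.
\end{proof}

\begin{remark}[where the hypotheses enter]
Convexity between distant iterates, smoothness between consecutive ones, and the bound $f_0-f(x^*)\le R$ are used only in Lemma~\ref{lem:weighted}, which does not involve the oracle. The accuracy of the oracle is used in Lemma~\ref{lem:phase}; Lemma~\ref{lem:error} needs only $\|d_t\|\le2\|g_t\|$. That the error is relative is essential: under $\|d_i-\nabla f(x_i)\|\le\epsilon$ with $\epsilon>0$, the answer $d_i=0$ is allowed for $f(x)=\frac12x^2$ and $x_0=\min\{\epsilon,\sqrt{2R}\}$, and no method moves.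
\end{remark}

\begin{remark}[the analysis of \eqref{eq:method} is sharp in $N$]
For this method $\sum_k\alpha_{i,k}=\gamma\sum_{s<i}q_s(a*p)_s$, and $a*p=B(1+\frac{3\delta}2)$. Since $(1-x)(1+3x)\le1+2x$, we get $q_s(a*p)_s\le\prod_{k\le s}(1+\frac\delta k)\le e^\delta N^\delta$ for $s<N$. So $\Lambda\le\gamma e^\delta N^{1+\delta}$ in Lemma~\ref{lem:huber}, and $W_N$ has exactly the order $N^{-1-\delta}$.
\end{remark}

\section{Proof of Theorem~\ref{thm:lower}}\label{sec:lower}

For (b), let $f(x)=\frac12x^2$ on $\mathbb{R}$ with $f(x_0)=R$, and let the oracle always answer $d_i=0$. Then $x_k=x_0$ and $f'(x_k)^2=2R$ for all $k$. For (a), fix $\epsilon\in[0,1)$ and put $\theta=\arcsin\epsilon\in[0,\frac\pi2)$ and $\beta=2-\frac{2\theta}\pi\in(1,2]$.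

\subsection*{Reduction to polynomials}
On a quadratic with exact gradients, FIGD applies a polynomial to the Hessian, and only real eigenvalues in $[0,1]$ matter. An oracle that rotates the gradient makes the effective eigenvalues complex. Given step sizes $\alpha$, define $P_0=1$ and $P_i(z)=1-\sum_{k<i}\alpha_{i,k}\,zP_k(z)$; then $\deg P_i\le i$ and $P_i(0)=1$.

\begin{lemma}\label{lem:poly}
Let $r>0$ and let $\mu_1,\dots,\mu_M\in\mathbb{C}$ satisfy
\begin{equation}\label{eq:mu}
\operatorname{Re}\mu\ge r,\qquad|\arg\mu|\le\theta,\qquad|\mu|^2\le\operatorname{Re}\mu .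
\end{equation}
Then $W_N(\alpha,\epsilon)\ge2LR\,r\min_{1\le k\le N}\frac1M\sum_{j=1}^M|P_k(\mu_j)|^2$.
\end{lemma}

\begin{proof}
Each $\mu$ must be presented as a perturbation of a true eigenvalue $\lambda>0$. The relative error $|\mu/\lambda-1|$ is smallest for $\lambda=|\mu|^2/\operatorname{Re}\mu=|\mu|/\cos\varphi$, where $\varphi=\arg\mu$, and then
\[
|\mu/\lambda-1|=|\cos\varphi\,e^{i\varphi}-1|=|-\sin^2\varphi+i\sin\varphi\cos\varphi|=|\sin\varphi|\le\epsilon .
\]
Also $r\le|\mu|\le\lambda\le1$ by \eqref{eq:mu}. Let $\lambda_j$ correspond to $\mu_j$. On $\mathbb{C}^M\cong\mathbb{R}^{2M}$ let $f(x)=\sum_j\frac{\lambda_j}2|x^{(j)}|^2$, which is convex and $1$-smooth with minimum $0$ and gradient $(\lambda_jx^{(j)})_j$. Take $|x_0^{(j)}|^2=\frac{2R}{M\lambda_j}$, so that $f(x_0)=R$, and $d_i^{(j)}=\mu_jx_i^{(j)}$. In each coordinate $|d_i^{(j)}-\lambda_jx_i^{(j)}|\le\epsilon\lambda_j|x_i^{(j)}|$, so $d_i$ is admissible. By induction on $k$, \eqref{eq:figd} gives $x_k^{(j)}=P_k(\mu_j)x_0^{(j)}$, and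
\[
\|\nabla f(x_k)\|^2=\frac{2R}M\sum_j\lambda_j|P_k(\mu_j)|^2\ge\frac{2Rr}M\sum_j|P_k(\mu_j)|^2 .\qedhere
\]
\end{proof}

\subsection*{A lens and its exterior}
We need a curve in the region \eqref{eq:mu}, with $r$ as large as possible, on which no polynomial of degree at most $N$ with $P(0)=1$ is small on average. We use the boundary of the lens of Figure~\ref{fig:lens}, the image of the sector $|\arg w|\le\theta$ under the M\"obius map $w\mapsto\mu=\frac{r+w}{1+w}$, which sends $0,\infty$ to $r,1$. Outside the lens, $-w$ ranges over the sector of half-angle $\pi-\theta=\frac{\beta\pi}2$, which $-w=\zeta^\beta$ opens to the half-plane $\operatorname{Re}\zeta>0$. The point $\mu=0$, where $P$ is normalized, corresponds to $\zeta_0=r^{1/\beta}$, and the point $\mu=\infty$, where $P$ has a pole of order at most $N$, to $\zeta=1$. Removing that pole will cost the factor $\big(\frac{1-\zeta_0}{1+\zeta_0}\big)^N$, which is bounded below when $\zeta_0$ has order $1/N$; then $r$ has order $N^{-\beta}$. For $\epsilon=0$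 the lens is the segment $[r,1]$ and $r$ has order $N^{-2}$; a rotating oracle opens the corner at $r$ and lowers the exponent.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=5]
\draw[->] (-0.08,0) -- (1.12,0) node[right] {$\operatorname{Re}\mu$};
\draw[dotted,thick] (0.5,0) circle (0.5);
\draw[dashed] (30:1.02) -- (0,0) -- (-30:1.02);
\filldraw[fill=gray!25,thick] (0.1,0) arc[start angle=120,end angle=60,radius=0.9] arc[start angle=300,end angle=240,radius=0.9] -- cycle;
\fill (0,0) circle (0.01) node[below left] {$0$};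
\fill (0.1,0) circle (0.01);
\node at (0.17,0) {$r$};
\fill (1,0) circle (0.01) node[below right] {$1$};
\end{tikzpicture}
\caption{The lens for $\epsilon=\frac12$ and $N=2$, where $\theta=\arcsin\epsilon=\frac\pi6$ and $r=4^{-5/3}\approx0.1$. Its boundary consists of two circular arcs from $r$ to $1$ that meet the real axis at the angle $\theta$. It lies in the sector $|\arg\mu|\le\theta$ (dashed), which makes the oracle admissible, and in the disc $|\mu|^2\le\operatorname{Re}\mu$ (dotted), which makes the quadratic $1$-smooth.}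
\label{fig:lens}
\end{figure}

Set $\zeta_0=\frac1{2N}$, $r=\zeta_0^\beta<1$ and $s_*=\frac{1-\zeta_0}{1+\zeta_0}=\frac{2N-1}{2N+1}$. For $|s|\le1$, $s\ne1$, let $\zeta=\zeta_0\frac{1+s}{1-s}$; this maps the open disc onto the open right half-plane, and $e^{i\tau}$ to $i\zeta_0\cot\frac\tau2$. With the principal power, define
\[
\psi(s)=\frac{r-\zeta^\beta}{1-\zeta^\beta}\quad(s\ne1,\ s\ne s_*),\qquad\psi(1)=1 .
\]

\begin{lemma}\label{lem:boundary}
If $|s|=1$, then $\mu=\psi(s)$ satisfies \eqref{eq:mu}.
\end{lemma}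

\begin{proof}
For $s=1$ we have $\mu=1$. Otherwise $\zeta$ is imaginary and $\frac{\beta\pi}2=\pi-\theta$, so $\zeta^\beta=-w$ with $w=0$ or $\arg w=\pm\theta$. Thus $\operatorname{Re}w\ge0$ and $\mu=\frac{r+w}{1+w}$. First, $\mu-r=(1-r)\frac w{1+w}$ has real part $(1-r)\frac{\operatorname{Re}w+|w|^2}{|1+w|^2}\ge0$. Second, $r+w$ and $1+w$ lie in the convex cone spanned by $1$ and $w$, so their arguments have the same sign and absolute values in $[0,\theta]$; their difference $\arg\mu$ lies in $[-\theta,\theta]$. Third, $1-\mu=\frac{1-r}{1+w}$, so $\operatorname{Re}\mu-|\mu|^2=\operatorname{Re}\big(\mu(1-\bar\mu)\big)=(1-r)\frac{r+\operatorname{Re}w}{|1+w|^2}\ge0$.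
\end{proof}

\begin{lemma}\label{lem:mean}
The function $\psi$ is continuous on the unit circle, and every polynomial $P$ with $\deg P\le N$ and $P(0)=1$ satisfies
\[
\frac1{2\pi}\int_0^{2\pi}|P(\psi(e^{i\tau}))|^2\,d\tau\ge\frac19 .
\]
\end{lemma}

\begin{proof}
The power $\zeta^\beta$ is analytic on the open right half-plane and continuous on its closure. Since $|\beta\arg\zeta|\le\pi$, it equals $1$ only at $\zeta=1$, that is, at $s=s_*$. There $1-\zeta^\beta$ has a simple zero, because $\frac{d}{d\zeta}\zeta^\beta=\beta$ and $\frac{d\zeta}{ds}\ne0$. As $s\to1$, $|\zeta|\to\infty$ and $\psi\to1$. So $\psi$ is analytic in the open disc except for a simple pole at $s_*$, continuous on the closed disc minus $s_*$, and $\psi(0)=0$ because $\zeta=\zeta_0$ at $s=0$. The pole of $P\circ\psi$ has order at most $N$, so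
\[
F(s)=P(\psi(s))\Big(\frac{s-s_*}{1-s_*s}\Big)^N
\]
extends to a function analytic in the open disc and continuous on the closed disc, with $|F(0)|=s_*^N$. For $|s|=1$ we have $|1-s_*s|=|\bar s-s_*|=|s-s_*|$, so $|F|=|P\circ\psi|$ on the circle. By Cauchy's formula $F(0)$ is the mean of $F$ over every circle $|s|=\rho<1$, hence over $|s|=1$ by uniform continuity, and Cauchy--Schwarz shows that the integral in the lemma is at least $s_*^{2N}$. Finally,
\[
N\ln\frac1{s_*}=\frac1{2\zeta_0}\ln\frac{1+\zeta_0}{1-\zeta_0}=1+\frac{\zeta_0^2}3+\frac{\zeta_0^4}5+\cdots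
\]
is largest at $N=1$, where it equals $\ln3$. So $s_*^{2N}\ge\frac19$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(a)]
Let $s_1,\dots,s_M$ be equally spaced on the unit circle and $\mu_j=\psi(s_j)$. By Lemmas~\ref{lem:boundary} and~\ref{lem:poly},
\[
W_N(\alpha,\epsilon)\ge2LR\,r\min_{1\le k\le N}\frac1M\sum_{j=1}^M|P_k(\psi(s_j))|^2 .
\]
The averages are Riemann sums of the finitely many continuous functions $|P_k\circ\psi|^2$. As $M\to\infty$ the minimum converges to the minimum of the corresponding integrals, which is at least $\frac19$ by Lemma~\ref{lem:mean}. Hence $W_N(\alpha,\epsilon)\ge\frac29LR\,r=\frac29LR\,(2N)^{-\beta}$.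
\end{proof}

\begin{thebibliography}{9}

\bibitem{KHG}
Yassine Kamri, Julien M. Hendrickx, Fran\c{c}ois Glineur,
\emph{Numerical Design of Optimized First-Order Algorithms},
arXiv:2507.20773 (2025).

\bibitem{Nesterov}
Nesterov, \emph{Introductory Lectures on Convex Optimization}.

\end{thebibliography}
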